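\title{A flip process whose graphon trajectory has no limit point in the cut norm}

\begin{abstract}
A flip process repeatedly samples $k$ vertices of a graph and replaces the graph they induce according to a fixed rule; its large-graph limit is a flow on graphons. We show that a trajectory of this flow need not have a limit point in the cut norm. For a deterministic rule of order $7$ we construct a trajectory that consists of relabelings of its initial graphon and whose distance in cut norm from each fixed graphon has lower limit at least $1/1600$. Each vertex of one block carries a planar oscillator whose frequency depends on the vertex, and the phases shear. Limit points do exist for rules of order $2$ and for initial graphons that are step functions over a countable partition, and the latter condition is sharp at the level of $\sigma$-algebras.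
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Flip processes and trajectories}

For an integer $k\ge2$ let $\mathcal{H}_k$ be the set of all graphs on the labeled vertex set $[k]=\{1,\dots,k\}$. A \emph{rule of order $k$} is a map $\mathcal{R}$ that assigns to each $F\in\mathcal{H}_k$ a probability distribution $(\mathcal{R}_{F,H})_{H\in\mathcal{H}_k}$ on $\mathcal{H}_k$; it is \emph{deterministic} if each of these distributions is concentrated on a single graph. A rule defines a \emph{flip process}: starting from an $n$-vertex graph $G_0$, at step $i$ one samples $k$ random vertices $v_1,\dots,v_k$ of $G_{i-1}$, reads the graph they induce as an element $F$ of $\mathcal{H}_k$ via $\ell\mapsto v_\ell$, and replaces it by a graph $H$ drawn from $\mathcal{R}_{F,\cdot}$.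

For large $n$ the process is described by a differential equation on graphons. A \emph{graphon} is a symmetric measurable function $W:[0,1]^2\to[0,1]$; one thinks of $[0,1]$ as the vertex set and of $W(x,y)$ as the edge density between $x$ and $y$. Let $\mathcal{W}_0$ be the set of graphons. We identify graphons that agree almost everywhere, but we do \emph{not} identify graphons that differ by a relabeling of the vertices. Lebesgue measure is denoted by $|\cdot|$.

For a graphon $W$, a graph $F\in\mathcal{H}_k$, distinct $i,j\in[k]$ and $x,y\in[0,1]$, put $z_i=x$, $z_j=y$ and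
\begin{equation}\label{eq:density}
t^{ij}_{x,y}(F,W)=\int_{[0,1]^{[k]\setminus\{i,j\}}}\ \prod_{ab\in E(F)}W(z_a,z_b)\prod_{ab\notin E(F)}\bigl(1-W(z_a,z_b)\bigr)\prod_{\ell\ne i,j}\mathrm{d}z_\ell ,
\end{equation}
where both products run over unordered pairs $ab$ of distinct elements of $[k]$. This is the probability of obtaining $F$ when the points $z_\ell$ with $\ell\ne i,j$ are chosen uniformly and independently, and each pair $ab$ is then made an edge independently with probability $W(z_a,z_b)$. The \emph{velocity operator} of $\mathcal{R}$ is
\begin{equation}\label{eq:velocity}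
\mathfrak{V}W(x,y)=\sum_{i\ne j}\ \sum_{F,H\in\mathcal{H}_k}\mathcal{R}_{F,H}\bigl(\mathbf{1}[ij\in E(H)]-\mathbf{1}[ij\in E(F)]\bigr)\,t^{ij}_{x,y}(F,W),
\end{equation}
with the outer sum over ordered pairs. The term $(i,j)$ is the expected change of the pair $xy$ given that $x$ and $y$ were sampled as $v_i$ and $v_j$, an event of probability about $n^{-2}$ per step. By Fubini's theorem, changing $W$ on a null set changes $\mathfrak{V}W$ only on a null set, and $\mathfrak{V}W$ is symmetric because $t^{ji}_{x,y}=t^{ij}_{y,x}$.

It is known that for every graphon $W$ the equation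
\begin{equation}\label{eq:ode}
\frac{\mathrm{d}}{\mathrm{d}t}\Phi^tW=\mathfrak{V}(\Phi^tW),\qquad\Phi^0W=W,
\end{equation}
posed in $L^\infty([0,1]^2)$, has a unique solution $(\Phi^tW)_{t\ge0}$ with $\Phi^tW\in\mathcal{W}_0$ for all $t\ge0$. This solution is the \emph{trajectory} of $\mathcal{R}$ starting at $W$, and it describes the large-$n$ limit of the flip process with time rescaled by $n^2$. Existence and uniqueness of trajectories is the only fact about flip processes that our proofs use.

\subsection{The question}

The \emph{cut norm} of a bounded symmetric measurable function $U$ on $[0,1]^2$ is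
\[
\|U\|_\square=\sup_{S,T\subseteq[0,1]}\Bigl|\int_{S\times T}U\Bigr| ,
\]
with the supremum over measurable sets; thus $\|U\|_\square\le\|U\|_1\le\|U\|_\infty$. Two graphons are close in cut norm when they have nearly the same edge mass between every two sets of vertices. For a measure-preserving bijection $\psi$ of $[0,1]$ let $W^\psi(x,y)=W(\psi x,\psi y)$. The \emph{cut distance} $\delta_\square(U,W)=\inf_\psi\|U-W^\psi\|_\square$ compares graphons after the best relabeling. The long-term behavior of a trajectory is recorded by its set of limit points,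
\[
\omega_+(W)=\bigl\{U\in\mathcal{W}_0:\ \|\Phi^{t_n}W-U\|_\square\to0\text{ for some sequence }t_n\to\infty\bigr\}.
\]
The following question comes from the work of Garbe, Hladk\'y, \v{S}ileikis and Skerman~\cite{GHSS}.

\begin{quote}
\emph{Is $\omega_+(W)$ nonempty for every $k\ge2$, every rule of order $k$ and every graphon $W$?}
\end{quote}

For a flow on a compact metric space the set of limit points of a trajectory is never empty. It is known that the space of graphons modulo relabelings is compact in the cut distance, so every trajectory comes arbitrarily close in $\delta_\square$ to some graphon at arbitrarily large times. The cut norm, however, remembers which vertex is which, as the flip process itself does, and $\mathcal{W}_0$ is not compact in it.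

\begin{example}\label{ex:digits}
Let $b_n(x)$ be the $n$th binary digit of $x$ and $W_n(x,y)=\frac12(b_n(x)+b_n(y))$. For $n\ne m$ the set $S=\{b_n=1,\,b_m=0\}$ has measure $\frac14$ and $\int_{S\times[0,1]}(W_n-W_m)=\frac12|S|=\frac18$. So $(W_n)$ has no subsequence that converges in cut norm. Yet $\delta_\square(W_n,W_m)=0$, since exchanging the $n$th and $m$th digits of the points that are not dyadic rationals is a measure-preserving bijection.
\end{example}

Compactness therefore does not decide the question. One would still guess that the answer is yes. For $k=2$ the equation is linear and all trajectories converge. For a step graphon with finitely many steps, \eqref{eq:ode} reduces to an ordinary differential equation on a compact cube. A counterexample has to behave like the sequence in Example~\ref{ex:digits} and keep moving its structure to new sets of vertices, although it is driven by an autonomous polynomial equation that treats all vertices alike.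

\subsection{Results}

The answer is no, already for a deterministic rule of order $7$, and the counterexample is a continuous-time version of Example~\ref{ex:digits}.

\begin{theorem}\label{thm:main}
For every $k\ge7$ there are a rule $\mathcal{R}$ of order $k$, a graphon $W$, and a one-parameter group $(\psi_t)_{t\in\mathbb{R}}$ of measure-preserving bijections of $[0,1)$ such that:
\begin{enumerate}
\item[(a)] $\Phi^tW(x,y)=W(\psi_tx,\psi_ty)$ for all $t\ge0$; in particular $\delta_\square(\Phi^tW,W)=0$ for all $t\ge 0$;
\item[(b)] $\liminf_{t\to\infty}\|\Phi^tW-U\|_\square\ge\frac1{1600}$ for every graphon $U$.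
\end{enumerate}
In particular $\omega_+(W)=\emptyset$, although modulo relabelings the trajectory is a single point.
\end{theorem}

The two simple cases above are covered by the next theorem.

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(a)] For $k=2$ every trajectory converges in $L^\infty$, so $\omega_+(W)\ne\emptyset$.
\item[(b)] Suppose that there is a countable measurable partition $\{P_i\}$ of $[0,1]$ such that $W$ is almost everywhere constant on every $P_i\times P_j$. Then for every rule of any order the trajectory of $W$ is relatively compact in $L^1$; in particular $\omega_+(W)\ne\emptyset$.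
\end{enumerate}
\end{theorem}

Part (b) cannot be extended to finer descriptions of the vertices. Let $\Sigma$ be a sub-$\sigma$-algebra of the Lebesgue $\sigma$-algebra of $[0,1]$. An \emph{atom} of $\Sigma$ is a set $D\in\Sigma$ with $|D|>0$ such that every $D'\in\Sigma$ with $D'\subseteq D$ has measure $0$ or $|D|$, and $\Sigma$ is \emph{purely atomic} if every set in $\Sigma$ of positive measure contains an atom.

\begin{theorem}\label{thm:sigma}
For a sub-$\sigma$-algebra $\Sigma$ of the Lebesgue $\sigma$-algebra of $[0,1]$ that contains the null sets, the following are equivalent: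
\begin{enumerate}
\item[(i)] $\omega_+(W)\ne\emptyset$ for every $k$, every rule of order $k$ and every $\Sigma\otimes\Sigma$-measurable graphon $W$;
\item[(ii)] $\Sigma$ is purely atomic with respect to Lebesgue measure.
\end{enumerate}
\end{theorem}

We do not determine what happens for rules of order $3\le k\le6$.

Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}, which tells us what a counterexample must avoid. The counterexample has three independent ingredients: a mixing property of rotations with a continuum of frequencies (Section~\ref{sec:shear}), a planar differential equation of the kind a flip rule can produce whose period depends on the amplitude (Section~\ref{sec:oscillator}), and a rigid scaffold that makes a rule of order $7$ run this equation separately at every vertex of a block (Section~\ref{sec:rule}). Sections~\ref{sec:main} and~\ref{sec:sigma} assemble them into Theorems~\ref{thm:main} and~\ref{thm:sigma}.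

\section{Order two and countable step graphons}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
The set $\mathcal{H}_2$ consists of the non-edge and the edge, whose densities \eqref{eq:density} are $1-W(x,y)$ and $W(x,y)$. Let $\alpha$ be the probability that the rule turns the non-edge into the edge and $\beta$ the probability of the reverse change. The two ordered pairs in \eqref{eq:velocity} contribute equally, so $\mathfrak{V}W=2[\alpha(1-W)-\beta W]$. If $\alpha=\beta=0$, the trajectory is constant. Otherwise put $c=\alpha/(\alpha+\beta)$, so that $\mathfrak{V}W=-2(\alpha+\beta)(W-c)$. The curve $c+e^{-2(\alpha+\beta)t}(W-c)$ solves \eqref{eq:ode} and consists of convex combinations of $c$ and $W$, hence of graphons. By uniqueness it is the trajectory, and it converges to $c$ in $L^\infty$.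
\end{proof}

For part (b) we must show that the trajectory keeps the step structure of its starting point. The tool is the following estimate.

\begin{lemma}\label{lem:lipschitz}
For every rule of order $k$ and all $U,U'\in\mathcal{W}_0$ we have $\|\mathfrak{V}U-\mathfrak{V}U'\|_\infty\le\Lambda\|U-U'\|_\infty$ with $\Lambda=k(k-1)\binom k2 2^{\binom k2}$.
\end{lemma}

\begin{proof}
For numbers $a_s,b_s\in[0,1]$, replacing one factor at a time gives $|\prod_s a_s-\prod_s b_s|\le\sum_s|a_s-b_s|$. By Fubini's theorem, for almost every $(x,y)$ and almost every choice of the other coordinates, $|U-U'|(z_a,z_b)\le\|U-U'\|_\infty$ for all $\binom k2$ pairs $ab$. Hence $|t^{ij}_{x,y}(F,U)-t^{ij}_{x,y}(F,U')|\le\binom k2\|U-U'\|_\infty$ almost everywhere. In \eqref{eq:velocity} there are $k(k-1)$ pairs $(i,j)$ and $2^{\binom k2}$ graphs $F$, and for each of these the coefficient obtained by summing over $H$ lies in $[-1,1]$.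
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Merging the null parts into a part of positive measure, we may assume $|P_i|>0$ for all $i$. Call $U\in L^\infty([0,1]^2)$ a \emph{step function} if it is almost everywhere constant on every $P_i\times P_j$. Let $\Pi U$ be the function whose value on $P_i\times P_j$ is the average of $U$ over $P_i\times P_j$. Then $\Pi$ is a linear operator on $L^\infty$ of norm $1$, it maps graphons to graphons, and $\Pi U=U$ exactly when $U$ is a step function.

If the graphon $U$ is a step function, so is $\mathfrak{V}U$: for the representative of $U$ that is constant everywhere on each $P_i\times P_j$, the integrand in \eqref{eq:density} depends on $x$ and $y$ only through the parts that contain them.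

Write $W_t=\Phi^tW$ and $d(t)=\|W_t-\Pi W_t\|_\infty$, a continuous function with $d(0)=0$. The curve $t\mapsto(\mathrm{Id}-\Pi)W_t$ is differentiable in $L^\infty$ with derivative $(\mathrm{Id}-\Pi)\mathfrak{V}W_t$, which is continuous in $t$ by Lemma~\ref{lem:lipschitz}. Since $\Pi W_t$ is a graphon and a step function, $(\mathrm{Id}-\Pi)\mathfrak{V}\Pi W_t=0$, and so
\[
\|(\mathrm{Id}-\Pi)\mathfrak{V}W_t\|_\infty=\|(\mathrm{Id}-\Pi)(\mathfrak{V}W_t-\mathfrak{V}\Pi W_t)\|_\infty\le2\Lambda\,d(t).
\]
Integrating, $d(t)\le2\Lambda\int_0^td(s)\,\mathrm{d}s$, and Gronwall's inequality forces $d\equiv0$. Thus every $W_t$ is a step function; let $w_{ij}(t)\in[0,1]$ be its value on $P_i\times P_j$.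

Now take any sequence of times. As there are countably many pairs $(i,j)$, a diagonal argument gives a subsequence $(t_n)$ along which $w_{ij}(t_n)$ converges to some $w_{ij}$ for all $i,j$. Then $W_{t_n}$ converges almost everywhere to the graphon $U=\sum_{i,j}w_{ij}\mathbf{1}_{P_i\times P_j}$, hence in $L^1$ by dominated convergence. This is relative compactness in $L^1$. If the times tend to infinity, then $U\in\omega_+(W)$ because $\|\cdot\|_\square\le\|\cdot\|_1$.
\end{proof}

Countability enters only in the diagonal argument. A counterexample must therefore have uncountably many types of vertices.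

\section{Shearing phases}\label{sec:shear}

The cut norm is insensitive to fine fluctuations in both variables at once, so lower bounds on it are hard to come by in general. They are easy on a rectangle where the graphon depends on one variable only.

\begin{lemma}\label{lem:cut}
Let $X,P\subseteq[0,1]$ be measurable with $|P|>0$, let $W$ be a graphon with $W(x,y)=u(x)$ on $X\times P$, and let $U$ be any graphon. Put $h(x)=|P|^{-1}\int_PU(x,y)\,\mathrm{d}y\in[0,1]$. Then
\[
\|W-U\|_\square\ge\frac{|P|}2\int_X(u-h)^2 .
\]
\end{lemma}

\begin{proof}
For measurable $S\subseteq X$ we have $\int_{S\times P}(W-U)=|P|\int_S(u-h)$. Take $S=\{u>h\}$ and $S=\{u\le h\}$ and add the absolute values: $2\|W-U\|_\square\ge|P|\int_X|u-h|$. Finally $|u-h|\ge(u-h)^2$ because $|u-h|\le1$.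
\end{proof}

So we want a trajectory in which every vertex $x$ of a block $X$ has density $u_t(x)$ to a block $P$, and the family $(u_t)$ has no limit point in $L^2(X)$ as $t\to\infty$. Here is the simplest family of this kind.

\begin{example}\label{ex:shear}
Describe a vertex by a frequency $\nu\in[1,2]$ and a phase $\tau\in[0,1)$, both uniformly distributed, and let $u_t(\nu,\tau)=\frac12+\frac12\cos2\pi(\tau+\nu t)$. For fixed $\nu$,
\[
\int_0^1(u_t-u_s)^2\,\mathrm{d}\tau=\tfrac14\bigl(\tfrac12+\tfrac12-\cos2\pi\nu(t-s)\bigr).
\]
If all vertices had the same frequency $\nu$, this would vanish whenever $t-s$ is a multiple of $1/\nu$. If there were finitely many frequencies $\nu_1,\dots,\nu_N$, we could choose $t_n\to\infty$ with $\nu_it_n\bmod1$ convergent for each $i$, and $u_{t_n}$ would converge uniformly. With $\nu$ uniform on $[1,2]$ and $d=t-s\neq 0$ we get instead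
\[
\|u_t-u_s\|_2^2=\frac14\Bigl(1-\frac{\sin4\pi d-\sin2\pi d}{2\pi d}\Bigr)\ge\frac14\Bigl(1-\frac1{\pi|d|}\Bigr),
\]
which exceeds $\frac16$ for $|d|\ge1$. No sequence $u_{t_n}$ with $t_n\to\infty$ is Cauchy in $L^2$. Every single vertex is periodic, but the level sets of $u_t$ in the $(\nu,\tau)$ rectangle are stripes of slope $-t$ that become thinner and thinner. Also, $u_t$ is $u_0$ composed with a measure-preserving map.
\end{example}

A flip rule will not produce a pure cosine, so we need the same conclusion for a general periodic profile. Let $I$ be a compact interval of positive length, let $Y=I\times[0,1)$ carry the normalized Lebesgue measure $\mu$, and define the \emph{shear flow}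
\[
S_t(\nu,\tau)=(\nu,\ \tau+\nu t\bmod1),\qquad t\in\mathbb{R}.
\]
Then $S_{t+s}=S_tS_s$, and each $S_t$ is a Borel bijection that preserves $\mu$, since it rotates every circle $\{\nu\}\times[0,1)$. To attach a point of $Y$ to each vertex of a measurable set $X\subseteq[0,1]$ with $|X|>0$, we use a measurable map $\theta:X\to Y$ \emph{with law $\mu$}, meaning $|\theta^{-1}(Z)|=|X|\,\mu(Z)$ for all Borel sets $Z\subseteq Y$.

\begin{lemma}\label{lem:mixing}
Let $\phi:Y\to\mathbb{R}$ be bounded and Borel with $\int_0^1\phi(\nu,\tau)\,\mathrm{d}\tau=0$ for all $\nu\in I$, and let $\theta:X\to Y$ have law $\mu$. Then $\int_X(\phi\circ S_t\circ\theta)\,h\to0$ as $t\to\infty$ for every $h\in L^2(X)$.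
\end{lemma}

\begin{proof}
We first move $h$ to $Y$, which needs an argument because $\theta$ may not be injective. Since $\theta$ has law $\mu$, the Cauchy--Schwarz inequality shows that $\chi\mapsto\int_X(\chi\circ\theta)h$ is a bounded linear functional on $L^2(\mu)$. By the Riesz representation theorem there is $\tilde h\in L^2(\mu)$ with $\int_X(\chi\circ\theta)h=\int_Y\chi\tilde h\,\mathrm{d}\mu$ for all $\chi$. It remains to show $\int_Y(\phi\circ S_t)\tilde h\,\mathrm{d}\mu\to0$.

The functions $\alpha(\nu)e^{-2\pi i\ell\tau}$ with $\alpha\in L^2(I)$ and $\ell\in\mathbb{Z}$ span a dense subspace of $L^2(\mu)$, and $|\int_Y(\phi\circ S_t)(\tilde h-h')\,\mathrm{d}\mu|\le\|\phi\|_\infty\|\tilde h-h'\|_2$ uniformly in $t$. So we may assume that $\tilde h$ is such a function. Let $\hat\phi_\ell(\nu)=\int_0^1\phi(\nu,\tau)e^{-2\pi i\ell\tau}\,\mathrm{d}\tau$. Substituting $\tau+\nu t\bmod 1$ for $\tau$ on each circle gives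
\[
\int_Y(\phi\circ S_t)\,\tilde h\,\mathrm{d}\mu=\frac1{|I|}\int_I\hat\phi_\ell(\nu)\alpha(\nu)\,e^{2\pi i\ell t\nu}\,\mathrm{d}\nu .
\]
For $\ell=0$ this is $0$ because $\hat\phi_0=0$. For $\ell\ne0$ it tends to $0$ by the Riemann--Lebesgue lemma (the Fourier transform of an integrable function tends to $0$ at infinity), since $\hat\phi_\ell\alpha\in L^1(I)$.
\end{proof}

The last step is where the frequencies must be spread over an interval. We now combine the two lemmas: $u_t$ decorrelates from every fixed function, while its variance does not decay.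

\begin{proposition}\label{prop:escape}
Let $f:Y\to[0,1]$ be Borel with $\int_0^1f(\nu,\tau)\,\mathrm{d}\tau=\frac12$ for all $\nu\in I$. Let $X,P\subseteq [0,1]$ have positive measure, let $\theta:X\to Y$ have law $\mu$, and put $u_t=f\circ S_t\circ\theta$. If $(W_t)_{t\ge0}$ are graphons with $W_t(x,y)=u_t(x)$ on $X\times P$, then for every graphon $U$
\[
\liminf_{t\to\infty}\|W_t-U\|_\square\ge\frac{|P||X|}2\int_Y\bigl(f-\tfrac12\bigr)^2\mathrm{d}\mu .
\]
\end{proposition}

\begin{proof}
With $h$ as in Lemma~\ref{lem:cut}, write $u_t-h=(u_t-\frac12)-(h-\frac12)$ and drop the square of the second bracket: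
\[
\frac2{|P|}\|W_t-U\|_\square\ge\int_X(u_t-h)^2\ge\int_X\bigl(u_t-\tfrac12\bigr)^2-2\int_X\bigl(u_t-\tfrac12\bigr)\bigl(h-\tfrac12\bigr).
\]
The first integral on the right equals $|X|\int_Y(f-\frac12)^2\,\mathrm{d}\mu$ for all $t$, because $\theta$ has law $\mu$ and $S_t$ preserves $\mu$. The second tends to $0$ by Lemma~\ref{lem:mixing} with $\phi=f-\frac12$.
\end{proof}

\section{An oscillator whose period depends on its amplitude}\label{sec:oscillator}

\subsection{Finding the equation}

We look for a rule under which the density $u_t(x)$ oscillates, with no interaction between different vertices $x\in X$. One number per vertex is not enough: solutions of an autonomous equation $\dot u=a(u)$ with $a$ Lipschitz are monotone, so $u_t(x)$ would converge for each $x$, and $u_t$ would converge in $L^2$. We therefore give $x$ two numbers, its densities $u$ and $v$ to blocks $P$ and $Q$. In this subsection we pretend that the rule can see the block of each sampled vertex, and we ignore constant factors; Section~\ref{sec:rule} makes this rigorous.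

The first attempt samples $x\in X$, $p\in P$, $q\in Q$ and turns the state by a quarter: the pair $xp$ takes the old value of $xq$, and $xq$ takes the opposite of the old value of $xp$. This gives $\dot u=v-u$ and $\dot v=1-u-v$. In the centered coordinates $\xi=2u-1$, $\eta=2v-1$ it reads $\dot\xi=\eta-\xi$, $\dot\eta=-\xi-\eta$, so that $\frac{\mathrm{d}}{\mathrm{d}t}(\xi^2+\eta^2)=-2(\xi^2+\eta^2)$. The solutions rotate but are damped, because overwriting a pair erases its old value.

To remove the damping, sample a second vertex $p'\in P$ and let $xp$ copy the value of $xp'$. Unconditional copying has no drift: $\dot u=(1-u)u-u(1-u)=0$. We create a drift by allowing the copy only when $xp'$ \emph{agrees} with $xq$, so that $\dot u=(1-u)u\,v-u(1-u)(1-v)$. For the other coordinate sample $q'\in Q$ and let $xq$ copy $xq'$ only when $xq'$ \emph{disagrees} with $xp$, so that $\dot v=(1-v)v(1-u)-v(1-v)u$. With a rate constant $\kappa>0$ the system is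
\begin{equation}\label{eq:uv}
\dot u=\kappa\,u(1-u)(2v-1),\qquad\dot v=-\kappa\,v(1-v)(2u-1).
\end{equation}
Since $4u(1-u)=1-\xi^2$ and $4v(1-v)=1-\eta^2$, in the time variable $s=\kappa t/2$ it becomes
\begin{equation}\label{eq:xieta}
\xi'=(1-\xi^2)\,\eta,\qquad\eta'=-(1-\eta^2)\,\xi .
\end{equation}
Now $(1-\xi^2)(1-\eta^2)$ is conserved: its derivative is $(-2\xi\eta+2\xi\eta)(1-\xi^2)(1-\eta^2)=0$. The nonlinear factors are also what we need for Proposition~\ref{prop:escape}. Without them we would have $\xi'=\eta$, $\eta'=-\xi$, all solutions would have period $2\pi$, and the trajectory would be periodic. With them the period depends on the orbit, so a range of initial amplitudes gives a range of frequencies.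

\subsection{Solving the equation}

On the level set $(1-\xi^2)(1-\eta^2)=1-\rho^2$ with $0<\rho<1$ we have $|\xi|\le\rho$, which suggests $\xi=\rho\sin\varphi$. Put
\[
\Delta_\rho(\varphi)=\sqrt{1-\rho^2\sin^2\varphi}.
\]
The level set equation gives $\eta^2=\rho^2\cos^2\varphi/\Delta_\rho(\varphi)^2$, and with $\eta=\rho\cos\varphi/\Delta_\rho(\varphi)$ the first equation in \eqref{eq:xieta} asks for $\varphi'=\Delta_\rho(\varphi)$. Accordingly, define
\[
J_\rho(\varphi)=\int_0^\varphi\frac{\mathrm{d}\alpha}{\Delta_\rho(\alpha)},\qquad K(\rho)=J_\rho(\pi/2).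
\]
As $J_\rho'=1/\Delta_\rho\ge1$, the map $J_\rho$ is a $C^1$ bijection of $\mathbb{R}$, and its inverse $\operatorname{am}_\rho$ satisfies $\operatorname{am}_\rho'=\Delta_\rho(\operatorname{am}_\rho)$. Set
\[
\xi_\rho(s)=\rho\sin\varphi,\qquad\eta_\rho(s)=\frac{\rho\cos\varphi}{\Delta_\rho(\varphi)},\qquad\text{where }\varphi=\operatorname{am}_\rho(s).
\]
In terms of the Jacobi elliptic functions of modulus $\rho$ \cite[Ch.~XXII]{WW}, $\xi_\rho=\rho\operatorname{sn}$ and $\eta_\rho=\rho\operatorname{cn}/\operatorname{dn}=\rho\operatorname{cd}$. We prove the few properties that we use.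

\begin{lemma}\label{lem:oscillator}
Let $0<\rho<1$ and $K=K(\rho)$.
\begin{enumerate}
\item[(a)] $(\xi_\rho,\eta_\rho)$ solves \eqref{eq:xieta} on $\mathbb{R}$ and takes values in $(-1,1)^2$.
\item[(b)] $\xi_\rho(s+2K)=-\xi_\rho(s)$ and $\eta_\rho(s+2K)=-\eta_\rho(s)$.
\item[(c)] $\frac1{4K}\int_0^{4K}\xi_\rho(s)^2\,\mathrm{d}s\ge\frac12\rho^2$.
\item[(d)] $K$ is continuous and strictly increasing on $(0,1)$, and $\xi_\rho(s)$, $\eta_\rho(s)$ are jointly continuous in $(s,\rho)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\Delta=\Delta_\rho(\varphi)$ and drop the index $\rho$ on $\xi,\eta$.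

(a) We have $1-\xi^2=\Delta^2>0$ and $1-\eta^2=(\Delta^2-\rho^2\cos^2\varphi)/\Delta^2=(1-\rho^2)/\Delta^2>0$. Since $\varphi'=\Delta$, we get $\xi'=\rho\cos\varphi\cdot\Delta=\Delta^2\eta=(1-\xi^2)\eta$. From $\mathrm{d}\Delta/\mathrm{d}\varphi=-\rho^2\sin\varphi\cos\varphi/\Delta$,
\[
\eta'=\rho\,\Delta\Bigl(-\frac{\sin\varphi}\Delta+\frac{\rho^2\sin\varphi\cos^2\varphi}{\Delta^3}\Bigr)=-\rho\sin\varphi\,\frac{\Delta^2-\rho^2\cos^2\varphi}{\Delta^2}=-(1-\eta^2)\xi .
\]

(b) The function $\Delta_\rho$ is $\pi$-periodic and symmetric about $\pi/2$, so $J_\rho(\varphi+\pi)=J_\rho(\varphi)+2K$ and $\operatorname{am}_\rho(s+2K)=\operatorname{am}_\rho(s)+\pi$. This changes the signs of $\sin\varphi$ and $\cos\varphi$ and preserves $\Delta$.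

(c) Let $w=1/\Delta_\rho$, which is increasing on $[0,\pi/2]$. Substituting $s=J_\rho(\varphi)$ and using the symmetries of $\sin^2$, we get $\int_0^{4K}\xi^2\,\mathrm{d}s=4\rho^2\int_0^{\pi/2}\sin^2\varphi\,w(\varphi)\,\mathrm{d}\varphi$. As $K=\int_0^{\pi/2}w$ and $2\sin^2\varphi-1=\sin^2\varphi-\cos^2\varphi$, the claim is that the left side of
\[
\int_0^{\pi/2}(\sin^2\varphi-\cos^2\varphi)\,w(\varphi)\,\mathrm{d}\varphi=\frac12\int_0^{\pi/2}(\sin^2\varphi-\cos^2\varphi)\bigl(w(\varphi)-w(\tfrac\pi2-\varphi)\bigr)\mathrm{d}\varphi
\]
is nonnegative. The identity follows from the substitution $\varphi\mapsto\frac\pi2-\varphi$, and on the right both factors have the sign of $\varphi-\frac\pi4$.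

(d) The integrand $1/\Delta_\rho(\alpha)$ is jointly continuous and, for $0<\alpha\le\pi/2$, strictly increasing in $\rho$. This gives the claims on $K$ and the joint continuity of $J_\rho(\varphi)$. Let $(s_n,\rho_n)\to(s,\rho)$ and $\varphi_n=\operatorname{am}_{\rho_n}(s_n)$. Then $|\varphi_n|\le|s_n|$ because $J'_{\rho_n}\ge1$, and every limit point $\varphi$ of $(\varphi_n)$ satisfies $J_\rho(\varphi)=\lim J_{\rho_n}(\varphi_n)=s$ along the subsequence. Hence $\varphi_n\to\operatorname{am}_\rho(s)$.
\end{proof}

By (b), $4K(\rho)$ is a period of the solution in the variable $s$, that is, $8K(\rho)/\kappa$ in the variable $t$.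

\section{The rule and its scaffold}\label{sec:rule}

A rule sees a labeled graph on the sampled vertices and nothing else. To realize \eqref{eq:uv}, it must act only when the sample has the intended form $x\in X$, $p,p'\in P$, $q,q'\in Q$. In particular it must tell $P$ from $Q$: samples with the two blocks exchanged would add $-\kappa u(1-u)(2v-1)$ to $\dot u$ and $\kappa v(1-v)(2u-1)$ to $\dot v$, which cancels \eqref{eq:uv} exactly. We add two blocks $A$ and $B$ to the graphon, with densities $0$ and $1$ only, and two vertices to the sample, so that the adjacencies in the sample certify the block of each vertex.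

\subsection{Templates}

Let $[0,1]=X\sqcup P\sqcup Q\sqcup A\sqcup B$ be a partition into measurable sets of positive measure with $|P|=|Q|$, and put $\kappa=|P|^3|A||B|$. For measurable $u,v:X\to[0,1]$ the \emph{template} $W^{(u,v)}$ is the symmetric function given everywhere by the table
\[
\begin{array}{c|ccccc}
 &X&P&Q&A&B\\\hline
X&0&u(x)&v(x)&0&0\\
P& &0&0&1&0\\
Q& & &0&1&1\\
A& & & &1&1\\
B& & & & &1
\end{array}
\]
where, for $x\in X$, the value is $u(x)$ on $\{x\}\times P$ and $v(x)$ on $\{x\}\times Q$. The \emph{core} $C=A\cup B$ is a clique, and the other blocks are distinguished by their neighborhoods in it: empty for $X$, equal to $A$ for $P$, and equal to $C$ for $Q$.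

\subsection{The rule}

The labels $1,\dots,7$ are meant for the blocks $X,P,P,Q,Q,A,B$ in this order. Following the table, we divide the $21$ pairs of $[7]$ into three classes (Figure~\ref{fig:pattern}):
\begin{itemize}
\item seven \emph{prescribed edges}: $67,\ 26,\ 36,\ 46,\ 56,\ 47,\ 57$;
\item ten \emph{prescribed non-edges}: $16,\ 17,\ 27,\ 37,\ 23,\ 24,\ 25,\ 34,\ 35,\ 45$;
\item four \emph{free pairs}: $12,\ 13,\ 14,\ 15$.
\end{itemize}
For $\varepsilon=(\varepsilon_2,\varepsilon_3,\varepsilon_4,\varepsilon_5)\in\{0,1\}^4$ let $F_\varepsilon\in\mathcal{H}_7$ be the graph with the prescribed edges and non-edges in which $1j$ is an edge if and only if $\varepsilon_j=1$. To \emph{toggle} a pair is to change it from edge to non-edge or conversely. The deterministic rule $\mathcal{R}^*$ of order $7$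
\begin{itemize}
\item toggles the pair $12$ in $F_\varepsilon$ if $\varepsilon_3=\varepsilon_4\ne\varepsilon_2$;
\item toggles the pair $14$ in $F_\varepsilon$ if $\varepsilon_2=\varepsilon_4\ne\varepsilon_5$;
\item leaves every other graph unchanged.
\end{itemize}
These are the two conditional copying moves of Section~\ref{sec:oscillator}. They exclude each other, since the first requires $\varepsilon_2\ne\varepsilon_4$ and the second $\varepsilon_2=\varepsilon_4$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node[circle,draw,inner sep=2pt,label=left:$X$] (v1) at (0,0) {$1$};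
\node[circle,draw,inner sep=2pt,label=above:$P$] (v2) at (2.4,1.8) {$2$};
\node[circle,draw,inner sep=2pt,label=above:$P$] (v3) at (2.4,0.7) {$3$};
\node[circle,draw,inner sep=2pt,label=below:$Q$] (v4) at (2.4,-0.7) {$4$};
\node[circle,draw,inner sep=2pt,label=below:$Q$] (v5) at (2.4,-1.8) {$5$};
\node[circle,draw,inner sep=2pt,label=right:$A$] (v6) at (4.8,0.9) {$6$};
\node[circle,draw,inner sep=2pt,label=right:$B$] (v7) at (4.8,-1.2) {$7$};
\draw[thick] (v6)--(v7) (v2)--(v6) (v3)--(v6) (v4)--(v6) (v5)--(v6) (v4)--(v7) (v5)--(v7);
\draw[dashed] (v1)--(v2) (v1)--(v3) (v1)--(v4) (v1)--(v5);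
\end{tikzpicture}
\caption{The labeled graphs on which the rule of order $7$ can act. Solid lines must be edges, dashed pairs may be edges or non-edges, and all other pairs must be non-edges. Next to each label is the block of the template graphon in which the sampled vertex is forced to lie. Only the pairs $12$ and $14$ are ever changed.}\label{fig:pattern}
\end{figure}

The next lemma says that the certificate works, whatever $u$ and $v$ are. The proof starts from the triangles $467$ and $567$, because a triangle in a template needs two core vertices.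

\begin{lemma}\label{lem:rigid}
Let $W=W^{(u,v)}$ and $z_1,\dots,z_7\in[0,1]$. Suppose that $W(z_i,z_j)>0$ for each prescribed edge $ij$ and $W(z_i,z_j)<1$ for each prescribed non-edge $ij$. Then
\begin{equation}\label{eq:blocks}
z_1\in X,\qquad z_2,z_3\in P,\qquad z_4,z_5\in Q,\qquad z_6\in A,\qquad z_7\in B.
\end{equation}
Conversely, \eqref{eq:blocks} implies that $W(z_i,z_j)=1$ on all prescribed edges and $W(z_i,z_j)=0$ on all prescribed non-edges.
\end{lemma}

\begin{proof}
For the converse, the prescribed edges correspond to the entries $AB$, $PA$, $QA$, $QB$ of the table, which are $1$, and the prescribed non-edges to $XA$, $XB$, $PB$, $PP$, $PQ$, $QQ$, which are $0$. For the first claim write $(x,p,p',q,q',a,b)=(z_1,\dots,z_7)$.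

\emph{Among three points on which $W$ is pairwise positive, at least two lie in $C$.} If $W$ is positive on two points outside $C$, then one lies in $X$ and the other in $P\cup Q$. So three points outside $C$ cannot be pairwise positive. If exactly one of the three is in $C$, one of the other two is in $X$, and $W=0$ on $X\times C$.

\emph{$a,b\in C$.} By the edges $67,46,47$ and $67,56,57$, the triples $(a,b,q)$ and $(a,b,q')$ are pairwise positive. If $a$ or $b$ were outside $C$, then $q,q'\in C$ and $W(q,q')=1$, contrary to the non-edge $45$.

\emph{$p,p'\in P$, $a\in A$, $b\in B$.} The non-edge $27$ gives $W(p,b)<1$ with $b\in C$. As $W=1$ on $(C\cup Q)\times C$, we get $p\notin C\cup Q$. The edge $26$ gives $W(p,a)>0$ with $a\in C$, so $p\notin X$. Hence $p\in P$, and then $W(p,a)>0$ forces $a\in A$ and $W(p,b)<1$ forces $b\in B$. The pairs $37$ and $36$ give $p'\in P$ in the same way.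

\emph{$q,q'\in Q$.} The edge $47$ gives $W(q,b)>0$ with $b\in B$, so $q\in Q\cup A\cup B$. The non-edge $24$ gives $W(p,q)<1$ with $p\in P$, so $q\notin A$. The pairs $57$ and $25$ give $q'\in Q\cup B$ too. If one of $q,q'$ were in $B$, then $W(q,q')=1$, contrary to the non-edge $45$.

\emph{$x\in X$.} The non-edge $16$ gives $W(x,a)<1$ with $a\in A$, and $W=1$ on $(P\cup Q\cup A\cup B)\times A$.
\end{proof}

\begin{lemma}\label{lem:velocity}
Let $\mathfrak{V}$ be the velocity operator of $\mathcal{R}^*$ and $W=W^{(u,v)}$. Then
\[
\mathfrak{V}W(x,y)=\begin{cases}\kappa\,u(x)(1-u(x))(2v(x)-1)&\text{for }(x,y)\in X\times P,\\-\kappa\,v(x)(1-v(x))(2u(x)-1)&\text{for }(x,y)\in X\times Q,\end{cases}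
\]
$\mathfrak{V}W$ takes the symmetric values on $P\times X$ and $Q\times X$, and $\mathfrak{V}W=0$ elsewhere.
\end{lemma}

\begin{proof}
Only the ordered pairs $(1,2),(2,1),(1,4),(4,1)$ contribute to \eqref{eq:velocity}. Since $t^{ji}_{x,y}=t^{ij}_{y,x}$,
\[
\mathfrak{V}W(x,y)=D_{2}(x,y)+D_{2}(y,x)+D_{4}(x,y)+D_{4}(y,x),
\]
where the moves that add an edge count positively and those that delete one negatively:
\begin{align*}
D_2(x,y)&=\sum_{(\varepsilon_2,\varepsilon_3,\varepsilon_4)=(0,1,1)}t^{12}_{x,y}(F_\varepsilon,W)\ -\sum_{(\varepsilon_2,\varepsilon_3,\varepsilon_4)=(1,0,0)}t^{12}_{x,y}(F_\varepsilon,W),\\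
D_4(x,y)&=\sum_{(\varepsilon_2,\varepsilon_4,\varepsilon_5)=(0,0,1)}t^{14}_{x,y}(F_\varepsilon,W)\ -\sum_{(\varepsilon_2,\varepsilon_4,\varepsilon_5)=(1,1,0)}t^{14}_{x,y}(F_\varepsilon,W).
\end{align*}
By Lemma~\ref{lem:rigid}, the integrand in \eqref{eq:density} for $F_\varepsilon$ vanishes unless \eqref{eq:blocks} holds. When \eqref{eq:blocks} holds, the $17$ prescribed pairs contribute the factor $1$ and the integrand equals
\[
\prod_{j=2,3}u^{\varepsilon_j}(1-u)^{1-\varepsilon_j}\prod_{j=4,5}v^{\varepsilon_j}(1-v)^{1-\varepsilon_j},\qquad u=u(z_1),\ v=v(z_1).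
\]
Thus $D_2$ vanishes off $X\times P$. On $X\times P$ the variables $z_3,\dots,z_7$ range over $P\times Q\times Q\times A\times B$, of measure $|P||Q|^2|A||B|=\kappa$, and the sum over $\varepsilon_5$ contributes $v+(1-v)=1$, so
\[
D_2(x,y)=\kappa\bigl[(1-u)\,u\,v-u\,(1-u)(1-v)\bigr]=\kappa\,u(1-u)(2v-1).
\]
The function $D_4$ vanishes off $X\times Q$. On $X\times Q$ the variables $z_2,z_3,z_5,z_6,z_7$ range over $P\times P\times Q\times A\times B$, of measure $|P|^2|Q||A||B|=\kappa$, and the sum over $\varepsilon_3$ contributes $u+(1-u)=1$, so
\[
D_4(x,y)=\kappa\bigl[(1-u)(1-v)\,v-u\,v\,(1-v)\bigr]=-\kappa\,v(1-v)(2u-1).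
\]
The four terms of $\mathfrak{V}W$ are supported on the disjoint sets $X\times P$, $P\times X$, $X\times Q$, $Q\times X$.
\end{proof}

So the scaffold does not move, and the pair $(u(x),v(x))$ follows \eqref{eq:uv} at each $x\in X$ independently of all other vertices of $X$. The assumption $|P|=|Q|$ serves to put the same constant $\kappa$ in both equations.

\section{The trajectory without limit points}\label{sec:main}

Fix a partition as in Section~\ref{sec:rule}. We parametrize the orbits of \eqref{eq:uv} by their frequency and not by their amplitude, so that the dynamics becomes the shear flow. For $\rho\in[\frac12,\frac34]$ put $\nu(\rho)=\kappa/(8K(\rho))$, the reciprocal of the period found in Section~\ref{sec:oscillator}. By Lemma~\ref{lem:oscillator}(d) this function is continuous and strictly decreasing, so its image $I$ is a compact interval of positive length and it has a continuous inverse $r:I\to[\frac12,\frac34]$. For $\nu\in I$ and $\tau\in\mathbb{R}$, with $r=r(\nu)$, define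
\[
f(\nu,\tau)=\tfrac12\bigl(1+\xi_r(4K(r)\tau)\bigr),\qquad g(\nu,\tau)=\tfrac12\bigl(1+\eta_r(4K(r)\tau)\bigr).
\]
By Lemma~\ref{lem:oscillator}, $f$ and $g$ are continuous with values in $(0,1)$, and $f-\frac12$ and $g-\frac12$ change sign under $\tau\mapsto\tau+\frac12$. Hence $f$ and $g$ are $1$-periodic in $\tau$ and
\begin{equation}\label{eq:mean}
\int_0^1f(\nu,\tau)\,\mathrm{d}\tau=\int_0^1g(\nu,\tau)\,\mathrm{d}\tau=\tfrac12\qquad(\nu\in I).
\end{equation}
Let $Y$, $\mu$, $S_t$ be as in Section~\ref{sec:shear} for this interval $I$.

\begin{proposition}\label{prop:trajectory}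
Let $\theta:X\to Y$ be measurable with law $\mu$. Put $u_t=f\circ S_t\circ\theta$, $v_t=g\circ S_t\circ\theta$ and $W_t=W^{(u_t,v_t)}$. Then $(W_t)_{t\ge0}$ is the trajectory of $\mathcal{R}^*$ starting at $W_0$, and for every graphon $U$
\[
\liminf_{t\to\infty}\|W_t-U\|_\square\ge\frac{|P||X|}{64}.
\]
\end{proposition}

\begin{proof}
Fix $x\in X$, let $\theta(x)=(\nu,\tau)$ and $r=r(\nu)$. By periodicity $u_t(x)=f(\nu,\tau+\nu t)$ and $v_t(x)=g(\nu,\tau+\nu t)$, and $4K(r)\nu=\kappa/2$. So $2u_t(x)-1=\xi_r(s)$ and $2v_t(x)-1=\eta_r(s)$ with $s=4K(r)\tau+\kappa t/2$. By Lemma~\ref{lem:oscillator}(a),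
\[
\dot u_t=\tfrac\kappa4(1-\xi_r^2)\eta_r=\kappa u_t(1-u_t)(2v_t-1),\qquad\dot v_t=-\tfrac\kappa4(1-\eta_r^2)\xi_r=-\kappa v_t(1-v_t)(2u_t-1).
\]
By Lemma~\ref{lem:velocity} this says that $\frac{\mathrm{d}}{\mathrm{d}t}W_t(x,y)=\mathfrak{V}W_t(x,y)$ at every point $(x,y)$. Equation \eqref{eq:ode} requires differentiability in $L^\infty$, so we need a bound that is uniform in $x$. We have $|\dot u_t|,|\dot v_t|\le\kappa/4$ and $\ddot u_t=\kappa(1-2u_t)(2v_t-1)\dot u_t+2\kappa u_t(1-u_t)\dot v_t$, so $|\ddot u_t|\le\kappa^2/4+\kappa^2/8\le\kappa^2$; exchanging $u$ and $v$ gives the same bound for $\ddot v_t$. Taylor's theorem yields $\|W_{t+h}-W_t-h\mathfrak{V}W_t\|_\infty\le\kappa^2h^2/2$. Thus $(W_t)$ is a solution of \eqref{eq:ode} in $\mathcal{W}_0$, and by uniqueness it is the trajectory.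

By \eqref{eq:mean}, Proposition~\ref{prop:escape} applies. For each $\nu\in I$, Lemma~\ref{lem:oscillator}(c) and $r\ge\frac12$ give
\[
\int_0^1\bigl(f(\nu,\tau)-\tfrac12\bigr)^2\mathrm{d}\tau=\frac14\cdot\frac1{4K(r)}\int_0^{4K(r)}\xi_r(s)^2\,\mathrm{d}s\ge\frac{r^2}8\ge\frac1{32},
\]
so $\int_Y(f-\frac12)^2\,\mathrm{d}\mu\ge\frac1{32}$, and the bound follows.
\end{proof}

To pass to orders above $7$ we let the rule ignore the extra vertices.

\begin{lemma}\label{lem:padding}
For every rule $\mathcal{R}$ of order $k$ and every $k'>k$ there is a rule $\mathcal{R}'$ of order $k'$ with the same velocity operator, hence with the same trajectories.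
\end{lemma}

\begin{proof}
Let $\mathcal{R}'$ act on $F'\in\mathcal{H}_{k'}$ by replacing the induced subgraph $F'[[k]]$ according to $\mathcal{R}$ and leaving all pairs not contained in $[k]$ unchanged. A pair $(i,j)$ with $i$ or $j$ outside $[k]$ contributes $0$ to \eqref{eq:velocity}. For $i,j\in[k]$ the expected change of $ij$ depends only on $F=F'[[k]]$ and is the same as under $\mathcal{R}$. Sum the integrands of $t^{ij}_{x,y}(F',W)$ over all $F'$ with $F'[[k]]=F$: each pair not contained in $[k]$ contributes $W+(1-W)=1$, so the sum is the integrand of $t^{ij}_{x,y}(F,W)$, and integrating the variables $z_{k+1},\dots,z_{k'}$ changes nothing.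
\end{proof}

It remains to choose $\theta$. We use the isomorphism theorem for measures \cite[Thm.~17.41]{Kechris}: any two uncountable standard Borel spaces (for instance, uncountable Borel subsets of Euclidean spaces) with atomless probability measures are isomorphic by a Borel bijection that preserves the measures.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:padding} it suffices to treat $k=7$ and $\mathcal{R}=\mathcal{R}^*$. Let $X,P,Q,A,B$ be $[0,\frac15)$, $[\frac15,\frac25)$, $[\frac25,\frac35)$, $[\frac35,\frac45)$, $[\frac45,1]$. By the isomorphism theorem there is a Borel isomorphism $\theta:X\to Y$ that carries normalized Lebesgue measure on $X$ to $\mu$. Let $W=W_0$ be the graphon of Proposition~\ref{prop:trajectory}, and define $\psi_t=\theta^{-1}S_t\theta$ on $X$ and $\psi_t=\mathrm{id}$ on $[\frac15,1)$. These maps form a one-parameter group of measure-preserving bijections of $[0,1)$, because the maps $S_t$ do so on $(Y,\mu)$. Each $\psi_t$ maps every block to itself, and $u_t=f\circ\theta\circ\psi_t=u_0\circ\psi_t$ and $v_t=g\circ\theta\circ\psi_t=v_0\circ\psi_t$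 on $X$. Hence $\Phi^tW(x,y)=W_t(x,y)=W(\psi_tx,\psi_ty)$; setting $\psi_t(1)=1$ we get $\delta_\square(\Phi^tW,W)=0$. This is (a). Proposition~\ref{prop:trajectory} gives (b) with the constant $\frac1{25\cdot64}=\frac1{1600}$, and (b) excludes every graphon $U$ from $\omega_+(W)$.
\end{proof}

\begin{remark}\label{rem:weak}
The trajectory does converge in a weaker sense. Let $W^*=W^{(1/2,1/2)}$, a fixed point of the flow by Lemma~\ref{lem:velocity}. For $G\in L^2([0,1]^2)$ we have $\int_{X\times P}(W_t-W^*)G=\int_X(u_t-\frac12)h$ with $h(x)=\int_PG(x,y)\,\mathrm{d}y$, and this tends to $0$ by Lemma~\ref{lem:mixing}. The same lemma with $\phi=g-\frac12$ handles $X\times Q$, and symmetry handles $P\times X$ and $Q\times X$. As $L^2$ is dense in $L^1$ and $|W_t-W^*|\le1$, the trajectory converges to $W^*$ in the weak* topology of $L^\infty$. This explains $\omega_+(W)=\emptyset$ in one more way. A limit point $U$ in cut norm has the same integrals as $W^*$ over all rectangles, so $U=W^*$. But $W^*$ is invariant under $\psi_t$, so $\|W_t-W^*\|_\square=\|W-W^*\|_\square$ is constant in $t$, and it is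 positive by Lemma~\ref{lem:cut}.
\end{remark}

\section{Atomic and non-atomic $\sigma$-algebras}\label{sec:sigma}

Proposition~\ref{prop:trajectory} requires of the partition only that the parts have positive measure and $|P|=|Q|$, and of $\theta$ only its law. This freedom lets us build the counterexample inside any atomless part of $\Sigma$.

We first separate the atoms. If $D,D'$ are atoms, then $|D\cap D'|$ is $0$ or equals both $|D|$ and $|D'|$, so two atoms are almost equal or almost disjoint. At most $n$ pairwise almost disjoint atoms have measure at least $1/n$, so up to null sets there are countably many atoms. Choose one representative of each and remove overlaps to get disjoint atoms $P_1,P_2,\dots$, and let $Y_0=[0,1]\setminus\bigcup_iP_i\in\Sigma$. Then $Y_0$ contains no atom. If $|Y_0|=0$, every $S\in\Sigma$ of positive measure meets some $P_i$ in positive measure and contains the atom $S\cap P_i$. Hence $\Sigma$ is purely atomic if and only if $|Y_0|=0$.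

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
(ii)$\Rightarrow$(i). Here $|Y_0|=0$, so the $P_i$ and the null set $Y_0$ form a countable partition of $[0,1]$. Fix $i,j$. The measurable sets $Z\subseteq[0,1]^2$ with $|Z\cap(P_i\times P_j)|\in\{0,|P_i||P_j|\}$ are closed under complements and countable unions, so they form a $\sigma$-algebra. It contains every rectangle $S\times T$ with $S,T\in\Sigma$, since $|S\cap P_i|\in\{0,|P_i|\}$ and $|T\cap P_j|\in\{0,|P_j|\}$. So it contains $\Sigma\otimes\Sigma$. If $W$ is $\Sigma\otimes\Sigma$-measurable, each set $\{W>c\}$ has zero or full measure in $P_i\times P_j$, and $W$ is almost everywhere equal on $P_i\times P_j$ to the supremum of those $c$ for which the measure is full. Theorem~\ref{thm:positive}(b) gives $\omega_+(W)\ne\emptyset$.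

(i)$\Rightarrow$(ii). Suppose that $\Sigma$ is not purely atomic, so $|Y_0|>0$. We use Sierpi\'nski's theorem: if $D\in\Sigma$ contains no atom, then for every $c\in[0,|D|]$ there is $D'\in\Sigma$ with $D'\subseteq D$ and $|D'|=c$. It splits $Y_0$ into five sets $X,P,Q,A',B\in\Sigma$ of equal positive measure. Put $A=A'\cup([0,1]\setminus Y_0)\in\Sigma$. Then $X,P,Q,A,B$ is a partition as in Section~\ref{sec:rule}.

We need a $\Sigma$-measurable map $\theta:X\to Y$ with law $\mu$. Halving repeatedly by Sierpi\'nski's theorem, we get sets $X_w\in\Sigma$ indexed by finite binary words $w$, with $X_\emptyset=X$, $X_w=X_{w0}\sqcup X_{w1}$ and $|X_{w0}|=|X_{w1}|$. For $x\in X$ let $b_n(x)$ be the last letter of the word $w$ of length $n$ with $x\in X_w$. Under normalized Lebesgue measure on $X$ every pattern $(b_1,\dots,b_n)$ has probability $2^{-n}$, so $\zeta=\sum_nb_n2^{-n}$ is $\Sigma$-measurable and uniformly distributed on $[0,1]$. By the isomorphism theorem there is a Borel bijection $\beta:[0,1]\to Y$ that carries Lebesgue measure to $\mu$. Then $\theta=\beta\circ\zeta$ is as required.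

The functions $u_0=f\circ\theta$ and $v_0=g\circ\theta$ are $\Sigma$-measurable and the five blocks belong to $\Sigma$, so $W=W^{(u_0,v_0)}$ is $\Sigma\otimes\Sigma$-measurable. By Proposition~\ref{prop:trajectory}, $\omega_+(W)=\emptyset$ for the rule $\mathcal{R}^*$, and (i) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GHSS}
Frederik Garbe, Jan Hladk\'y, Matas \v{S}ileikis, Fiona Skerman,
\emph{From flip processes to dynamical systems on graphons},
arXiv:2201.12272 (2022).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.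

\bibitem{WW}
Whittaker and Watson, \emph{A Course of Modern Analysis}.

\end{thebibliography}
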